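# Non-rotational free boundary minimal annuli in every geodesic ball of $\mathbb H^3$

## 1. Symmetry forced by a round ball: the guess, and geodesic segments

Let $B_R\subset\mathbb H^3$ be a geodesic ball of radius $R>0$ in hyperbolic 3-space.

**Definition (free boundary).** A free boundary minimal surface in $B_R$ is a minimal surface $\Sigma\subset B_R$ with $\partial\Sigma\subset\partial B_R$ that meets $\partial B_R$ orthogonally along $\partial\Sigma$. These are the critical points of area among surfaces in $B_R$ with boundary on $\partial B_R$. The simplest example is a totally geodesic disk through the center: radial geodesics meet $\partial B_R$ at a right angle.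

**Definition (rotational).** An immersed surface is rotational if its image is invariant under all rotations of $\mathbb H^3$ about some geodesic. The totally geodesic disk through the center is rotational; the axis is the geodesic through the center orthogonal to the disk.

Does every $B_R$ contain a compact immersed free boundary minimal annulus that is *not* rotational? The question comes from Alberto Cerezo, "Free boundary minimal annuli in geodesic balls of $\mathbb H^3$", arXiv:2502.20303 (2025), in the words: "We do not know whether non-rotational free boundary minimal annuli exist on any geodesic ball of $\mathbb H^3$." That paper gives a countable collection of one-parameter families of non-rotational, compact, immersed minimal annuli, each free boundary in some geodesic ball. They bifurcate from certain free boundary hyperbolic catenoids, and the radius of the ball is not prescribed.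

The answer one would first guess is *no*. The ball has every rotational symmetry one could want, and an annulus that meets its boundary at a right angle should be a surface of revolution; if exceptions exist, they should need an accidental value of $R$.

Test the guess one dimension lower. A geodesic segment in a disk of $\mathbb H^2$ that meets the boundary circle orthogonally at one endpoint lies on the geodesic normal to the circle there. That geodesic is radial, so the segment is a diameter. The guess is right for curves. The next cases are disks and annuli, for which we need coordinates.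

## 2. The hyperboloid, the Hopf differential, and why disks obey the guess

Let $\langle\cdot,\cdot\rangle$ be the Lorentz product on $\mathbb R^{3,1}$ and
$$\mathbb H^3=\{X\in\mathbb R^{3,1}:\langle X,X\rangle=-1,\ X_0>0\}.$$
The tangent space at $X$ is $X^\perp$, the distance satisfies $\cosh\operatorname{dist}(X,p)=-\langle X,p\rangle$, and isometries are the linear Lorentz maps that preserve the sheet $X_0>0$. Totally geodesic planes are the sets $\mathbb H^3\cap e^\perp$ with $e$ unit spacelike, and geodesics are intersections of $\mathbb H^3$ with two-dimensional Lorentzian planes. At a point $X\in\partial B_R(p)$ the outward unit normal is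
$$\nu=\frac{\cosh R\,X-p}{\sinh R}. \tag{1}$$
Indeed $\langle\nu,X\rangle=0$, $\langle\nu,\nu\rangle=(-\cosh^2R+2\cosh^2R-1)/\sinh^2R=1$, and $-\langle\nu,p\rangle=\sinh R>0$, so moving along $\nu$ increases the distance to $p$; and $\nu$ is normal to the sphere because it is a combination of $X$ and $p$.

For a conformal immersion $X(u,v)$ we write $I=y^2(du^2+dv^2)$, $y=e^{\omega}$, with unit normal $N$ and $z=u+iv$.

**Textbook facts.** (a) If $X$ is minimal, then $II=\mathrm{Re}(\phi\,dz^2)$ with $\phi=II_{uu}-i\,II_{uv}$, and the Codazzi equations say exactly that $\phi$ is holomorphic; $\phi\,dz^2$ is the Hopf differential. For a totally geodesic surface $\phi=0$. (b) Bonnet: on a simply connected domain, forms $I,II$ that satisfy the Gauss and Codazzi equations come from an immersion $X$ with unit normal $N$, and two such pairs differ by a unique isometry $\Psi$, namely $\widehat X=\Psi X$, $\widehat N=\Psi N$. (c) If $X$ is minimal, then $X_{uu}+X_{vv}=2y^2X$. The $N$-component vanishes by minimality; $\langle X_{uu}+X_{vv},X_u\rangle=\frac12\partial_u(y^2)-\frac12\partial_u(y^2)=0$,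 and likewise with $X_v$; and $\langle X_{uu}+X_{vv},X\rangle=-2y^2$.

**Lemma 1.** If a compact minimal immersed surface has its boundary on $\partial B_R(p)$, its interior points are mapped strictly inside $B_R(p)$.

*Proof.* By (c), $\eta=-\langle X,p\rangle=\cosh\operatorname{dist}(X,p)$ satisfies $\Delta_\Sigma\eta=2\eta>0$. At an interior maximum we would have $\Delta_\Sigma\eta\le0$. So the maximum $\cosh R$ is attained only on the boundary. $\square$

**What the free boundary condition says in coordinates.** Suppose a boundary arc is part of a line $u=u_0$, with $\partial_u$ pointing outward. Free boundary means $X_u=y\nu$ there, and (1) gives $\nu_v=\coth R\,X_v$, so $X_{uv}=y_v\nu+y\coth R\,X_v$. Take the product with $N$, and then with $X_v$, using $\langle X_{uv},X_v\rangle=\frac12\partial_u(y^2)=yy_u$: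
$$II_{uv}=0,\qquad y_u=\coth R\;y^2\qquad\text{on }u=u_0. \tag{2}$$
If $\partial_u$ points inward, the second equation becomes $y_u=-\coth R\,y^2$.

**Disks.** Let $\Sigma$ be a free boundary minimal disk, smooth up to the boundary, conformally parametrized by $|z|\le1$. With $z=e^{\zeta}$ the Hopf differential is $\phi z^2\,d\zeta^2$, and (2) in the coordinate $\zeta$ says that $\mathrm{Im}(\phi z^2)=0$ on $|z|=1$. This imaginary part is harmonic, so it vanishes identically; $\phi z^2$ is then a real constant, and it is $0$ at $z=0$. So $\phi=0$ and $\Sigma$ lies in a totally geodesic plane $Q$. At a boundary point, $Q$ contains the direction $\nu$, hence the radial geodesic, hence $p$. Thus $X$ is a local diffeomorphism from $\Sigma$ to the closed disk $Q\cap B_R(p)$, with interior going to interior (Lemma 1) and boundary to boundary. Being proper, it is a covering, and the target is simply connected, so it is a diffeomorphism. The guess is right for disks.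

**Annuli, and the point where this argument stops.** Let $\Sigma$ be a free boundary minimal annulus, smooth up to the boundary, with conformal coordinates on $[-u_0,u_0]\times\mathbb R/L\mathbb Z$. By (2), $\mathrm{Im}\,\phi=0$ on both boundary circles, so $\mathrm{Im}\,\phi\equiv0$ and $\phi$ is a real constant $c$. Nothing plays the part of the point $z=0$, so we cannot conclude $c=0$. In fact $c\ne0$, since $c=0$ would make $\Sigma$ a covering of a disk by the argument above. Changing the sign of $N$ if necessary, $II=c(du^2-dv^2)$ with $c>0$. All that remains is the Gauss equation $K=-1-c^2e^{-4\omega}$, that is,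
$$\Delta\omega=e^{2\omega}+c^2e^{-2\omega}, \tag{3}$$
with $\omega_u=\pm\coth R\,e^{\omega}$ at $u=\pm u_0$. If $\omega=\omega(u)$, then translations in $v$ preserve $I$ and $II$. By Bonnet they induce a one-parameter group of isometries, which fixes $p=\cosh R\,X-\sinh R\,y^{-1}X_u\big|_{u=u_0}$, so the surface is rotational. The guess has become the statement that every solution of this boundary value problem depends on $u$ only, and nothing so far forces that.

## 3. The theorems, and a starting point other than the catenoid

**Theorem A.** For every $R>0$ there is a non-rotational compact immersed free boundary minimal annulus in $B_R\subset\mathbb H^3$.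

**Theorem B.** Let $J\subset(0,\infty)$ be a compact interval. There is $\varepsilon=\varepsilon(J)\in(0,\frac12)$ such that for every rational $\mathfrak q=k/n\in(\frac12,\frac12+\varepsilon)$ in lowest terms and every $R\in J$ there is a compact immersed free boundary minimal annulus $\Sigma_{\mathfrak q,R}\subset B_R$ such that:

1. it is non-rotational and not embedded, and its symmetry group contains a subgroup $\cong\mathbb Z_2\times D_n$ of order $4n$;
2. for fixed $\mathfrak q$ it depends real-analytically on $R\in J$;
3. for fixed $R$ and $\mathfrak q\ne\mathfrak q'$, no isometry of $\mathbb H^3$ maps the image of $\Sigma_{\mathfrak q,R}$ onto the image of $\Sigma_{\mathfrak q',R}$.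

In particular each $B_R$ contains infinitely many such annuli with pairwise non-congruent images: the interval contains $\frac{j+1}{2j+1}=\frac12+\frac1{2(2j+1)}$ for all large $j$. The guess fails in every ball.

A sensible first attempt is to perturb a rotational free boundary annulus. Bifurcation from catenoids works this way, and it does produce non-rotational annuli. The quantity one moves is the catenoid, however, and the ball moves with it. Once $R$ is prescribed, this parameter is no longer ours to use, and the bifurcation statement does not tell us which radii occur.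

We shall start from the totally geodesic *disk* instead, at $c=0$. It is available for every $R$, and after $R$ is fixed the Hopf constant $c$ is still free. Three boundary conditions will be solved by the implicit function theorem for small $c$, with $R$ prescribed. One condition will be left: a minimal strip, periodic up to a rotation of angle $\Theta(c)$, must close up, that is, $\Theta(c)\in2\pi\mathbb Q$. We cannot solve this at $c=0$ by the implicit function theorem, since at $c=0$ there is no period at all. We shall show that $\Theta$ is continuous, tends to $\pi$ as $c\downarrow0$, and is strictly increasing. It then takes all rational multiples of $2\pi$ slightly above $\pi$.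

## 4. A Riccati equation in $u$ and minimal strips with spherical curvature lines

**How the ansatz arises.** Condition (2) at the last line $u=u_0$ is a Riccati relation for $y$ with a coefficient that does not depend on $v$. We ask for a similar relation on *every* line:
$$y_u=\alpha(u)y^2+\beta(u),\qquad\text{i.e. }\ \omega_u=\alpha y+\beta y^{-1}. \tag{4}$$
Then $\omega_{uu}=\alpha'y+\beta'y^{-1}+(\alpha-\beta y^{-2})(\alpha y^2+\beta)=\alpha'y+\beta'y^{-1}+\alpha^2y^2-\beta^2y^{-2}$, so (3) prescribes $\omega_{vv}$ as a function of $u$ and $y$. Multiply by $2\omega_v$ and integrate in $v$, using $y_v=y\omega_v$. This gives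
$$\omega_v^2=(1-\alpha^2)y^2-2\alpha'y+\kappa(u)+2\beta'y^{-1}-(c^2+\beta^2)y^{-2}.$$
Compatibility with $\omega_{uv}=(\alpha y-\beta y^{-1})\omega_v$, coefficient by coefficient in $y$, gives $\kappa'=6(\alpha\beta)'$ and two second-order equations for $\alpha$ and $\beta$. So the definitions that follow are forced by (3) and (4). From here we argue in the reverse direction and prove everything.

**The system.** For parameters $A,b,d,c\in\mathbb R$ let $\alpha,\gamma$ solve
$$\alpha''=-\rho\alpha+2c\gamma,\quad\gamma''=-\rho\gamma-2c\alpha,\quad\rho=d+8c\alpha\gamma, \tag{5}$$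
$$\alpha(0)=\gamma(0)=0,\quad\alpha'(0)=A,\quad\gamma'(0)=b,$$
and put $\beta=c\gamma$. The pair $(-\alpha(-u),-\gamma(-u))$ solves the same problem, so $\alpha,\beta,\gamma$ are odd and $\rho$ is even. In terms of $\alpha,\beta$,
$$\alpha''=-d\alpha+2\beta-8\alpha^2\beta,\qquad\beta''=-d\beta-2c^2\alpha-8\alpha\beta^2. \tag{6}$$
Let $f,g$ solve $f''=-\rho f$, $g''=-\rho g$ with $f(0)=1$, $f'(0)=0$, $g(0)=0$, $g'(0)=1$; $f$ is even and $g$ is odd. Finally, let
$$G(u,y)=(1-\alpha^2)y^2-2\alpha'y+(d+6\alpha\beta)+2\beta'y^{-1}-(c^2+\beta^2)y^{-2}.$$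

**Lemma 2.** $\;G_u+(\alpha y^2+\beta)G_y=2(\alpha y-\beta y^{-1})\,G.$

*Proof.* We compare powers of $y$. We have
$$G_u=-2\alpha\alpha'y^2-2\alpha''y+6(\alpha\beta)'+2\beta''y^{-1}-2\beta\beta'y^{-2},$$
$$G_y=2(1-\alpha^2)y-2\alpha'-2\beta'y^{-2}+2(c^2+\beta^2)y^{-3}.$$
The left side has the coefficients

- $y^3:\ 2\alpha(1-\alpha^2)$;
- $y^2:\ -4\alpha\alpha'$;
- $y:\ -2\alpha''+2\beta(1-\alpha^2)$;
- $y^0:\ 4(\alpha\beta)'$;
- $y^{-1}:\ 2\beta''+2\alpha(c^2+\beta^2)$;
- $y^{-2}:\ -4\beta\beta'$;
- $y^{-3}:\ 2\beta(c^2+\beta^2)$.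

The right side has the same coefficients at $y^3,y^2,y^0,y^{-2},y^{-3}$. At $y$ it has $2\alpha(d+6\alpha\beta)-2\beta(1-\alpha^2)$, and equality there is $\alpha''=-d\alpha+2\beta-8\alpha^2\beta$. At $y^{-1}$ it has $-2\alpha(c^2+\beta^2)-2\beta(d+6\alpha\beta)$, and equality there is $\beta''=-d\beta-2c^2\alpha-8\alpha\beta^2$. These are the equations (6). $\square$

Put
$$q(y)=y^2G(0,y)=y^4-2Ay^3+dy^2+2bc\,y-c^2 .$$

**Standing hypothesis (H).** $c>0$; $Y(v)>0$ is a non-constant periodic solution of $Y'^2=q(Y)$, $Y''=\frac12q'(Y)$; and (4) with $y(0,v)=Y(v)$ has a positive solution for $|u|\le\frac\pi2$.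

Since $Y$ takes values in a compact interval, the solution then exists and is positive on a strip $|u|<\frac\pi2+\delta$, and it is real-analytic in $(u,v)$.

**Proposition 3.** Under (H), $\omega=\log y$ satisfies $\omega_v^2=G(u,y)$ and the Gauss equation (3). So there is a minimal real-analytic immersion $X$ of the strip with $I=e^{2\omega}(du^2+dv^2)$, $II=c(du^2-dv^2)$, unique up to isometry.

*Proof.* **Step 1: the first integral.** We propagate $\omega_v^2=G$ from $u=0$. From (4), $\omega_{uv}=(\alpha-\beta y^{-2})y_v=(\alpha y-\beta y^{-1})\omega_v$. By Lemma 2, $F=\omega_v^2-G(u,y)$ satisfies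
$$F_u=2(\alpha y-\beta y^{-1})\omega_v^2-\bigl(G_u+(\alpha y^2+\beta)G_y\bigr)=2(\alpha y-\beta y^{-1})F .$$
Moreover $F(0,v)=\bigl(Y'^2-q(Y)\bigr)/Y^2=0$. So $F\equiv0$:
$$\omega_v^2=G(u,y). \tag{7}$$

**Step 2: the Gauss equation.** We recover $\omega_{vv}$ from (7). Integrating the equation for $\omega_{uv}$,
$$\omega_v(u,v)=\frac{Y'(v)}{Y(v)}\exp\int_0^u(\alpha y-\beta y^{-1})\,du'.$$
Since $Y$ is analytic and not constant, $\omega_v$ vanishes only for isolated $v$. Differentiating (7) in $v$ gives $2\omega_v\omega_{vv}=yG_y\omega_v$, so $\omega_{vv}=\frac12yG_y$ where $\omega_v\neq0$, and everywhere by continuity. Now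
$$\tfrac12yG_y=(1-\alpha^2)y^2-\alpha'y-\beta'y^{-1}+(c^2+\beta^2)y^{-2},$$
and adding $\omega_{uu}=\alpha'y+\beta'y^{-1}+\alpha^2y^2-\beta^2y^{-2}$ gives $y^2+c^2y^{-2}$, which is (3). The Hopf coefficient $c$ is constant, so Codazzi holds, and Bonnet's theorem applies. $\square$

The structure equations of $X$ are
$$\begin{aligned}X_{uu}&=\omega_uX_u-\omega_vX_v+cN+y^2X,\qquad X_{uv}=\omega_vX_u+\omega_uX_v,\\ X_{vv}&=-\omega_uX_u+\omega_vX_v-cN+y^2X,\qquad N_u=-\tfrac c{y^2}X_u,\quad N_v=\tfrac c{y^2}X_v.\end{aligned} \tag{8}$$

## 5. The vector $Z(u)$ and the free boundary conditions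

On a free boundary line $u=u_0$, formula (1) says that $\coth R\,X-y^{-1}X_u$ is the constant vector $p/\sinh R$. We look for a similar constant vector on each line $u=\mathrm{const}$:
$$Z=\alpha X+\gamma N-y^{-1}X_u. \tag{9}$$

**Definition (spherical curvature line).** Here we call the curvature line $u=\mathrm{const}$ spherical if (9) is independent of $v$ along it. Then $\langle X,Z\rangle=-\alpha$ and $\langle N,Z\rangle=\gamma$ are constant along it: the curve lies in the totally umbilic surface $\{\langle\cdot,Z\rangle=-\alpha\}$ and meets it at constant angle. A free boundary line has $\alpha=\coth R$, $\gamma=0$, $Z=p/\sinh R$, and the umbilic surface is $\partial B_R(p)$.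

**Lemma 4.** Under (H): (a) $Z_v=0$. (b) $Z'=(\alpha'-y)X+(\alpha-\beta y^{-2})X_u+(\gamma'-cy^{-1})N+\omega_vy^{-1}X_v$. (c) $Z''=-\rho Z$. Consequently $Z(u)=f(u)Z(0)+g(u)Z'(0)$.

*Proof.* (a) By (8), $(y^{-1}X_u)_v=y^{-1}\omega_uX_v$, and $\gamma N_v=\beta y^{-2}X_v$. So $Z_v=(\alpha+\beta y^{-2}-y^{-1}\omega_u)X_v=0$ by (4).

(b) Differentiate (9) in $u$: the terms $y^{-1}\omega_uX_u-y^{-1}\omega_uX_u$ cancel, $\gamma N_u=-\beta y^{-2}X_u$, and the rest of $-y^{-1}X_{uu}$ gives $y^{-1}\omega_vX_v-cy^{-1}N-yX$.

(c) Differentiate (b) and collect.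

- $X$: $\alpha''-y_u+y^2(\alpha-\beta y^{-2})=\alpha''-2\beta=-\rho\alpha$.
- $N$: $\gamma''+cy_uy^{-2}+c(\alpha-\beta y^{-2})=\gamma''+2c\alpha=-\rho\gamma$.
- $X_v$: $-(\alpha-\beta y^{-2})\omega_v+(\omega_vy^{-1})_u+\omega_vy^{-1}\omega_u=\omega_{uv}y^{-1}-(\alpha-\beta y^{-2})\omega_v=0$.
- $X_u$: the five contributions, from $X$, from the derivative of the coefficient of $X_u$, from $X_{uu}$, from $N_u$, and from $X_{uv}$ with (7), are
$$(\alpha'-y)+\bigl[\alpha'-\beta'y^{-2}+2\beta(\alpha y^{-1}+\beta y^{-3})\bigr]+\bigl[\alpha^2y-\beta^2y^{-3}\bigr]+\bigl[-\beta'y^{-2}+c^2y^{-3}\bigr]+y^{-1}G.$$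

In the last line the coefficients of $y$, $y^0$, $y^{-2}$, $y^{-3}$ are $-1+\alpha^2+(1-\alpha^2)$, $\alpha'+\alpha'-2\alpha'$, $-\beta'-\beta'+2\beta'$ and $2\beta^2-\beta^2+c^2-(c^2+\beta^2)$, all zero. The coefficient of $y^{-1}$ is $2\alpha\beta+d+6\alpha\beta=\rho$. So the four components are those of $-\rho Z$. The last claim is uniqueness for linear equations. $\square$

By (9), $\langle Z,Z\rangle=1-\alpha^2+\gamma^2$. So $Z(0)$ is unit spacelike, and differentiating at $u=0$ gives $\langle Z(0),Z'(0)\rangle=0$. From (b) at $u=0$,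
$$Z'(0)=(A-Y)X+\Bigl(b-\frac cY\Bigr)N+\omega_vY^{-1}X_v,\qquad\langle Z'(0),Z'(0)\rangle=d+b^2-A^2. \tag{10}$$
For the second formula insert $\omega_v^2=Y^2-2AY+d+2bcY^{-1}-c^2Y^{-2}$ into $-(A-Y)^2+(b-c/Y)^2+\omega_v^2$; the terms with $Y$ cancel.

Now set $u_0=\frac\pi2$ and impose
$$\alpha(u_0)=\coth R,\qquad\gamma(u_0)=0,\qquad f(u_0)=0,\qquad g(u_0)>0. \tag{11}$$
The first two conditions put the right boundary line orthogonally on a sphere of radius $R$. The third makes the left boundary line use the *same* sphere.

**Lemma 5.** Under (H) and (11) both lines $u=\pm u_0$ lie on one sphere $\partial B_R(p)$, and $X$ meets it orthogonally, with outward conormal equal to the outward normal of the sphere. Moreover $m:=\sqrt{A^2-d-b^2}>0$ is defined, $g(u_0)=1/(m\sinh R)$, and $p=Z'(0)/m$.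

*Proof.* By Lemma 4, $Z(u_0)=g(u_0)Z'(0)$, and its square is $1-\coth^2R=-\sinh^{-2}R$. Put $p=\sinh R\,Z(u_0)$, so $\langle p,p\rangle=-1$. At $u=u_0$, $Z=\coth R\,X-y^{-1}X_u$, so $\langle X,p\rangle=-\cosh R<0$. Thus $p\in\mathbb H^3$, $\operatorname{dist}(X,p)=R$, and $y^{-1}X_u=(\cosh R\,X-p)/\sinh R$ is the outward normal (1).

By parity $Z(-u_0)=-g(u_0)Z'(0)=-p/\sinh R$, and $\alpha(-u_0)=-\coth R$, $\gamma(-u_0)=0$. So at $u=-u_0$ we have $-\coth R\,X-y^{-1}X_u=-p/\sinh R$. The outward conormal is $-y^{-1}X_u=(\cosh R\,X-p)/\sinh R$, and the product with $X$ gives $\langle X,p\rangle=-\cosh R$.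

Finally $-\sinh^{-2}R=g(u_0)^2(d+b^2-A^2)$ by (10), which gives $A^2-d-b^2>0$ and the value of $g(u_0)$. Then $p=\sinh R\,g(u_0)Z'(0)=Z'(0)/m$. $\square$

## 6. The case $c=0$: a geodesic disk with two punctures

For $c=0$ everything is explicit, and this case supplies both the base point for the implicit function theorem and the picture. Here $\alpha=A\frac{\sin\sqrt d\,u}{\sqrt d}$, $\gamma=b\frac{\sin\sqrt d\,u}{\sqrt d}$, $f=\cos\sqrt d\,u$, $g=\frac{\sin\sqrt d\,u}{\sqrt d}$, so (11) holds at
$$(A,b,d,c)=(\coth R,\,0,\,1,\,0),\qquad\alpha=\coth R\sin u,\quad\gamma=0,\quad g(u_0)=1 .$$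
Then $q(y)=y^2(y^2-2\coth R\,y+1)$, with positive roots $y_2^0=\tanh\frac R2$ and $y_3^0=\coth\frac R2$. With $w=1/Y$ the equation $Y'^2=q(Y)$ becomes $w'^2=w^2-2\coth R\,w+1=(w-\coth R)^2-\sinh^{-2}R$. It is solved by $w=\coth R+\cosh v/\sinh R$, and (4) is $(1/y)_u=-\coth R\sin u$. Hence
$$Y(v)=\frac{\sinh R}{\cosh R+\cosh v},\qquad y(u,v)=\frac{\sinh R}{W},\quad W=\cosh v+\cosh R\cos u. \tag{12}$$
Note that $Y(0)=\tanh\frac R2$, $Y'(0)=0$, and $Y''=\frac12q'(Y)$ (differentiate $Y'^2=q(Y)$ where $Y'\ne0$ and use continuity).

**The surface.** Take coordinates on a totally geodesic plane with $p=(1,0,0)$, and let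
$$X=\frac MW,\qquad M=(\cosh R\cosh v+\cos u,\ \sinh R\sinh v,\ \sinh R\sin u).$$
Using $\sinh^2v+\sin^2u=\cosh^2v-\cos^2u$ one finds $\langle M,M\rangle=-W^2$, so $X$ lies on the hyperboloid. Then $\langle M,M_u\rangle=-WW_u$ gives $\langle X_u,X_u\rangle=(\langle M_u,M_u\rangle+W_u^2)/W^2$, and here
$$\langle M_u,M_u\rangle+W_u^2=-\sin^2u+\sinh^2R\cos^2u+\cosh^2R\sin^2u=\sinh^2R .$$
In the same way $\langle M_v,M_v\rangle+W_v^2=\sinh^2R$ and $\langle M_u,M_v\rangle+W_uW_v=0$. So the induced metric is $y^2(du^2+dv^2)$ with $y$ as in (12).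

Next, $\cosh R\,M_0-W=\sinh^2R\cosh v$ and $\cosh R\,W-M_0=\sinh^2R\cos u$, so
$$\tanh v=\frac{\sinh R\,X_1}{\cosh R\,X_0-1},\qquad \frac{\cos u}{\sin u}=\frac{\cosh R-X_0}{\sinh R\,X_2}\quad(\sin u\ne0),$$
where $\sin u=0$ exactly when $X_2=0$. The map is injective on $|u|\le\frac\pi2$, and its image lies in $X_0\le\cosh R$. Conversely, the identity
$$(\cosh R\,X_0-1)^2-\sinh^2R\,X_1^2=(\cosh R-X_0)^2+\sinh^2R\,X_2^2$$
on the hyperboloid shows that every point with $X_0\le\cosh R$ is reached, except where the right side is $0$. So the closed strip is the closed disk of radius $R$ minus two antipodal boundary points. The lines $u=\pm\frac\pi2$ are the two boundary half-circles $\cosh R\,p+\sinh R\,(0,\tanh v,\pm\operatorname{sech}v)$, the lines $u=\mathrm{const}$ are arcs between the punctures, and $u=0$ is a diameter.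

There is no period: $Y\to0$ only as $v\to\pm\infty$. For small $c>0$, $Y$ will turn around at a value of order $c$ and come back; near-disks will be strung together, each turned with respect to the last by an angle close to $\pi$, the angle between the two ends of a diameter as seen from $p$. The proof needs the exact size of "close to".

## 7. Solving the boundary conditions in a prescribed ball

Fix a compact interval $J\subset(0,\infty)$. "Small $c$" and all $O(\cdot)$ are uniform in $R\in J$.

**Step 1: the parameters.** The aim is to satisfy (11) for small $c$ with $R$ given. Solutions of (5) and of the equations for $f,g$ depend analytically on all parameters. At the base point of Section 6, the Jacobian of $(\alpha(u_0),\gamma(u_0),f(u_0))$ with respect to $(A,b,d)$ is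
$$\begin{pmatrix}1&0&*\\0&1&0\\0&0&-\pi/4\end{pmatrix},$$
because $\partial_d\cos(\sqrt d\,\pi/2)=-\pi/4$ at $d=1$, and $\gamma(u_0)$ does not vary with $d$ while $b=c=0$. It is invertible. By the analytic implicit function theorem near each $(0,R)$, whose uniqueness part makes local solutions agree on overlaps, there are functions $A,b,d$, real-analytic in $(c,R)$ near $\{0\}\times J$, that solve the three equations in (11) and equal $(\coth R,0,1)$ at $c=0$. By continuity $g(u_0)>0$ for small $c$.

Since $b=0$ at $c=0$, write $b=c\,b_1$ with $b_1$ analytic. Differentiate the equation for $\gamma$ in $c$ at $c=0$, where $\gamma=0$, $d=1$: $\dot\gamma''+\dot\gamma=-2\coth R\sin u$, $\dot\gamma(0)=0$, $\dot\gamma'(0)=\dot b$. The solution is $\dot\gamma=(\dot b-\coth R)\sin u+\coth R\,u\cos u$, and $\dot\gamma(\frac\pi2)=0$ gives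
$$b_1|_{c=0}=\coth R,\qquad m|_{c=0}=\sqrt{\coth^2R-1}=\frac1{\sinh R}. \tag{13}$$

**Step 2: the roots of $q$ and the function $Y$.** The aim is a positive periodic $Y$. The simple roots $y_2^0<y_3^0$ at $c=0$ continue to analytic roots $y_2<y_3$. For the double root $0$, put $y=cx$:
$$q/c^2=c^2x^4-2Acx^3+dx^2+2cb_1x-1,$$
which at $c=0$ is $x^2-1$, with simple roots $\pm1$. So $q$ has roots $y_1=cx_1$ and $y_0=cx_0$ with $x_1,x_0$ analytic in $(c,R)$ and equal to $1,-1$ at $c=0$. For small $c>0$,
$$y_0<0<y_1<y_2<y_3,\qquad q=(y-y_0)(y-y_1)(y_2-y)(y_3-y),\qquad q>0\text{ on }(y_1,y_2).$$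
Let $Y$ solve $Y''=\frac12q'(Y)$, $Y(0)=y_2$, $Y'(0)=0$. Then $Y'^2-q(Y)$ is constant, hence $0$. As $q'(y_2)<0$, $Y$ starts to decrease, and it decreases as long as it stays in $(y_1,y_2)$. It reaches $y_1$ after the time $\int_{y_1}^{y_2}dy/\sqrt q$, finite because the roots are simple, and turns there since $q'(y_1)>0$. By reflection, $Y$ is even, has period $V=2\int_{y_1}^{y_2}dy/\sqrt q$, and decreases on $[0,V/2]$ from $y_2$ to $y_1$.

**Step 3: the Riccati equation.** The aim is a positive solution of (4) on $|u|\le\frac\pi2$ for every initial value in $[y_1,y_2]$. For $c=0$ the solution is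
$$y(u)=\frac{y(0)}{1-y(0)\coth R\,(1-\cos u)},$$
regular on $|u|\le\frac\pi2$ for $y(0)\in[0,y_2^0]$, because $\coth R\tanh\frac R2=\frac12(1+\tanh^2\frac R2)<1$. By continuous dependence on parameters and initial values, for small $c$ and $y(0)\in[y_1,y_2]$ the solution exists on $|u|\le\frac\pi2$. It is even in $u$ since $\alpha,\beta$ are odd.

Positivity needs care, since $y_1$ is only of order $c$. First, $\alpha\to\coth R\sin u$ in $C^1[0,\frac\pi2]$ and $\alpha(0)=0$; so for small $c$ we have $\alpha'>0$ on $[0,\frac\pi4]$ and $\alpha>0$ on $[\frac\pi4,\frac\pi2]$, hence $\alpha\ge0$ on $[0,\frac\pi2]$. Secondly $\gamma=O(c)$, so $|\beta|=|c\gamma|\le Cc^2$. Hence $y_u\ge-Cc^2$, and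
$$y(u)\ge y_1-\tfrac\pi2Cc^2=c\,x_1-O(c^2)>0.$$
So (H) and (11) hold. For each small $c>0$ we have an immersed minimal strip $X:[-\frac\pi2,\frac\pi2]\times\mathbb R\to\mathbb H^3$, extending to a slightly wider strip, that meets $\partial B_R(p)$ orthogonally along its boundary, with $\omega(u,v+V)=\omega(u,v)$.

## 8. The rotation angle of one period

Translation by $V$ preserves $I$ and $II$, so Bonnet's theorem gives an isometry $\Phi$ with $X(u,v+V)=\Phi X(u,v)$ and $N(u,v+V)=\Phi N(u,v)$. It carries the frame $(X,X_u,X_v,N)$ at $(u,v)$ to the frame at $(u,v+V)$, so it preserves orientation. As $Z(u)$ does not depend on $v$, $\Phi Z(u)=Z(u)$. So $\Phi$ fixes $p=Z'(0)/m$ and the unit spacelike vector $Z(0)\perp p$: it is a rotation about the geodesic through $p$ in direction $Z(0)$. We compute its angle along the waist $u=0$.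

**Step 1: the waist is a plane curve.** At $u=0$, $Z(0)=-Y^{-1}X_u$, so $X(0,v)$ lies in the totally geodesic plane $P=\mathbb H^3\cap Z(0)^\perp$, which also contains $p$. With $T=Y^{-1}X_v(0,v)$, and since $\omega_u=0$, $\omega_v=Y'/Y$ at $u=0$, (8) gives
$$X_v=YT,\qquad T_v=YX-\tfrac cYN,\qquad N_v=\tfrac cYT. \tag{14}$$
Normalize so that $(X,T,N)(0,0)=(x_0,t_0,n_0)$, and $Z(0)$, are fixed vectors independent of $c$ and $R$.

**Step 2: polar coordinates about $p$.** By (10) at $v=0$, where $\omega_v=0$,
$$p=\cosh r_0\,x_0-\sinh r_0\,n_0,\qquad\cosh r_0=\frac{A-y_2}m,\quad\sinh r_0=\frac cm\Bigl(\frac1{y_2}-b_1\Bigr).$$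
The last number is positive for small $c>0$, since $\coth\frac R2>\coth R$. Let $e_1=\cosh r_0\,n_0-\sinh r_0\,x_0$ and $e_2=t_0$. These form an orthonormal basis of $T_pP$, and $x_0=\cosh r_0\,p+\sinh r_0\,e_1$. Write
$$X(0,v)=\cosh r\,p+\sinh r(\cos\theta\,e_1+\sin\theta\,e_2),\qquad\theta(0)=0.$$
From (10), $\cosh r=-\langle X,p\rangle=(A-Y)/m\ge(A-y_2)/m=\cosh r_0>1$. So the waist avoids $p$, $\theta$ is well defined and continuous, and
$$\sinh^2r=\frac{D(Y)}{m^2},\qquad D(y)=(A-y)^2-m^2=y^2-2Ay+d+b^2.$$

**Step 3: the angular speed.** Let $\mathrm{Vol}$ be the volume form of $Z(0)^\perp$ with $\mathrm{Vol}(x_0,n_0,t_0)=1$. Then $\mathrm{Vol}(p,e_1,e_2)=\cosh^2r_0-\sinh^2r_0=1$, and $\mathrm{Vol}(X,N,T)=1$ by continuity. Compute $\mathrm{Vol}(p,X,X_v)$ twice. In polar coordinates it is $\sinh^2r\,\theta_v$. With $p=Z'(0)/m$ from (10), only the $N$-component of $p$ contributes: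
$$\sinh^2r\,\theta_v=\frac Ym\Bigl(b-\frac cY\Bigr)\mathrm{Vol}(N,X,T)=\frac{c-bY}m .$$
Hence
$$\theta_v=\frac{m\,(c-bY)}{D(Y)}. \tag{15}$$
Since $X(0,V)=\Phi x_0$, $\Phi$ is the rotation by
$$\Theta=\theta(V)=\int_0^V\theta_v\,dv=2\,\theta(V/2),$$
the last equality because $Y$ is even and $V$-periodic.

## 9. Asymptotics $\Theta=\pi+\frac2{\sinh R}\,c\log\frac1c+O(c)$

Near $v=0$ the waist passes $p$ at the small distance $r_0=O(c)$, so $\theta$ turns quickly through about $\frac\pi2$ on each side. Afterwards $Y$ is small for a time of about $2\log\frac1c$ per period, and by (15) the angular speed is then about $c\,m/D(0)\approx c/\sinh R$. The product of the two is the correction to $\pi$.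

**Proposition 6.** $\Theta$ is real-analytic in $(c,R)$ for small $c>0$, and as $c\downarrow0$, uniformly for $R\in J$,
$$\Theta=\pi+\frac2{\sinh R}\,c\log\frac1c+O(c),\qquad\partial_c\Theta=\frac2{\sinh R}\log\frac1c+O(1).$$

*Proof.* **Step 1: $0\le v\le1$.** On this part we show that $\theta(1)$ is analytic *across* $c=0$. On $[0,1]$, $Y(v;c)$ is analytic in $(c,R)$ near $c=0$, and $Y(v;0)=\sinh R/(\cosh R+\cosh v)>0$. So (14) is a regular linear system depending analytically on $(c,R)$ across $c=0$. Also $Y$ is bounded below on $[0,1]$ by a positive constant, while $Y(V/2)=y_1\to0$, hence $V/2>1$ for small $c$.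

At $c=0$, $N$ is constant and, with $\sigma=\int_0^vY$, $X=\cosh\sigma\,x_0+\sinh\sigma\,t_0$, $T=\sinh\sigma\,x_0+\cosh\sigma\,t_0$. So $\partial_v\langle X,t_0\rangle=Y\langle T,t_0\rangle\to Y\cosh\sigma>0$ uniformly on $[0,1]$, and $\langle x_0,t_0\rangle=0$. Hence for small $c>0$
$$\sinh r\sin\theta=\langle X,t_0\rangle>0\quad\text{on }(0,1],$$
so $\theta\in(0,\pi)$ there and $\theta(1)=\operatorname{arccot}\bigl(\langle X,e_1\rangle/\langle X,t_0\rangle\bigr)\big|_{v=1}$, with values in $(0,\pi)$. The formulas for $\cosh r_0$, $\sinh r_0$ show that $e_1$ is analytic in $(c,R)$ near $c=0$. So $\theta(1)$ has an analytic extension across $c=0$. At $c=0$ we have $e_1=n_0\perp X$, so its value is $\frac\pi2$. Thus $\theta(1)=\frac\pi2+O(c)$ and $\partial_c\theta(1)=O(1)$.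

**Step 2: reduction of $1\le v\le V/2$ to one integral.** Here the logarithm is isolated. Let $y_*=Y(1;c)$, analytic in $(c,R)$, with $0<y_*|_{c=0}<y_2^0$. By (15), $b=cb_1$ and $dv=-dy/\sqrt q$,
$$\theta(V/2)-\theta(1)=c\int_{y_1}^{y_*}\frac{K(y,c)\,dy}{\sqrt{(y-y_0)(y-y_1)}},\qquad K=\frac{m(1-b_1y)}{D(y)\sqrt{(y_2-y)(y_3-y)}} .$$
At $c=0$, $D=y^2-2\coth R\,y+1=(y_2^0-y)(y_3^0-y)$, positive on $[0,y_*|_{c=0}]$. So $K$ is analytic in a neighborhood of $[0,y_*|_{c=0}]\times\{0\}$ (and in $R$), and since $y_2^0y_3^0=1$, $K(0,0)=m|_{c=0}=1/\sinh R$. Put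
$$y=e+h\cosh t,\qquad e=\tfrac{y_0+y_1}2=O(c^2),\qquad h=\tfrac{y_1-y_0}2=c\,h_1,\quad h_1|_{c=0}=1 .$$
Then $(y-y_0)(y-y_1)=(y-e)^2-h^2=h^2\sinh^2t$ and $dy=h\sinh t\,dt$. The right side becomes $c\,I$ with
$$I=\int_0^\tau K(e+h\cosh t,c)\,dt,\qquad\cosh\tau=\frac{y_*-e}h. \tag{16}$$
For $c>0$, $(y_*-e)/h$ is analytic and greater than $1$, because $y_*>y_1=e+h$. So $\tau$, $I$ and $\Theta=2\theta(1)+2cI$ are analytic in $(c,R)$.

**Step 3: size of $I$.** From (16), $\tau=\log\frac1c+O(1)$ and $h\sinh\tau\le y_*-e=O(1)$. Since $|K(y,c)-K(0,0)|\le C(|y|+c)$ and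
$$\int_0^\tau(|e|+h\cosh t+c)\,dt=(|e|+c)\tau+h\sinh\tau=O(1),$$
we get $I=\frac\tau{\sinh R}+O(1)=\frac1{\sinh R}\log\frac1c+O(1)$.

**Step 4: the derivative.** We need it for monotonicity. Primes denote $\partial_c$. As $\sinh\tau$ is comparable to $1/c$ and $\partial_c\frac{y_*-e}h=O(c^{-2})$, we have $\tau'=O(1/c)$. Since $e'$ and $h'$ are bounded,
$$cI'=c\,\tau'K(y_*,c)+c\int_0^\tau\bigl[K_y\,(e'+h'\cosh t)+K_c\bigr]dt=O(1)+c\,O(\tau+\sinh\tau)=O(1).$$
So $(cI)'=I+cI'=\frac1{\sinh R}\log\frac1c+O(1)$. Doubling and adding Step 1 gives both formulas. $\square$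

Since $\partial_c\Theta\to\infty$ as $c\downarrow0$, $\Theta$ has no $C^1$ extension to $c=0$; this is why the closing condition could not join (11) in the implicit function theorem. But the divergence has a sign, and we conclude: there is $c_0>0$ such that everything above holds and $\partial_c\Theta>0$ on $(0,c_0]\times J$, while $\Theta\to\pi$ as $c\downarrow0$ uniformly on $J$. For fixed $R$, $\Theta/2\pi$ takes every rational value in some interval $(\frac12,\frac12+\varepsilon)$.

## 10. Closing the strip: proof of Theorem A

**Step 1: the annulus.** Given $R>0$, take $J$ containing $R$ and choose $c$ small with $\Theta(c)=2\pi k/n$, $\gcd(k,n)=1$. Then $\Phi^n=\mathrm{id}$, so $X(u,v+nV)=X(u,v)$, and $X$ descends to an immersion of the compact annulus $\mathcal A=[-\frac\pi2,\frac\pi2]\times\mathbb R/nV\mathbb Z$. It is minimal and meets $\partial B_R(p)$ orthogonally along its boundary, by Lemma 5; its interior is mapped strictly inside, by Lemma 1. So it is a compact immersed free boundary minimal annulus in $B_R(p)$.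

It remains to show that it is not rotational. Suppose $S=X(\mathcal A)$ is invariant under the rotations $\varrho_t$ about a geodesic, with Killing field $\mathcal Y$.

**Step 2: $\mathcal Y$ is tangent to $X$.** This lets us pull $\mathcal Y$ back to $\mathcal A$. Suppose $\mathcal Y(X(z_1))\notin dX(T_{z_1}\mathcal A)$ at an interior point $z_1$. Then $(t,z)\mapsto\varrho_t(X(z))$ is a local diffeomorphism at $(0,z_1)$, so its image, which lies in $S$, contains a non-empty open subset of $\mathbb H^3$. But $S$ is the image of a compact surface under a smooth map and has measure zero. So $\langle\mathcal Y\circ X,N\rangle=0$ in the interior, and on $\mathcal A$ by continuity.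

**Step 3: the pulled-back field is constant.** Let $\widetilde{\mathcal Y}$ be the field on $\mathcal A$ with $dX(\widetilde{\mathcal Y})=\mathcal Y\circ X$. On the interior its local flow satisfies $X\circ\varphi_t=\varrho_t\circ X$, because $X$ maps integral curves of $\widetilde{\mathcal Y}$ to integral curves of $\mathcal Y$. Then $N\circ\varphi_t=\pm d\varrho_tN$, and the sign is $+$ by continuity in $t$. Hence $\varphi_t$ preserves $I$ and $II=\mathrm{Re}(c\,dz^2)$. It is conformal and orientation preserving, so $\widetilde{\mathcal Y}=a_1\partial_u+a_2\partial_v$ with $h=a_1+ia_2$ holomorphic, and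
$$0=\mathcal L_{\widetilde{\mathcal Y}}\,\mathrm{Re}(c\,dz^2)=\mathrm{Re}(2c\,h'\,dz^2).$$
Evaluating on $\partial_u$ and on $\partial_u+\partial_v$ gives $\mathrm{Re}\,h'=\mathrm{Im}\,h'=0$. So $a_1,a_2$ are constants. They are not both zero, since $\mathcal Y$ vanishes only on a geodesic, which cannot contain $S$.

**Step 4: contradiction.** Preservation of $I=e^{2\omega}|dz|^2$ by a constant field means $a_1\omega_u+a_2\omega_v=0$. At $u=0$ we have $\omega_u=0$ and $\omega_v=Y'/Y\not\equiv0$, so $a_2=0$. Then $\omega_u\equiv0$ in the interior, and on the boundary by continuity. But at $u=\frac\pi2$, where $\beta=c\gamma=0$, $\omega_u=\alpha y+\beta y^{-1}=\coth R\,y>0$. This contradiction proves Theorem A. $\blacksquare$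

## 11. Analyticity in $R$, winding, and symmetries: parts 1 and 2 of Theorem B

**Step 1: choice of $\varepsilon$ and $c$.** With $c_0$ from the end of Section 9, take $0<\varepsilon<\frac12$ with $\varepsilon\le\min_{R\in J}\frac{\Theta(c_0,R)}{2\pi}-\frac12$. The right side is positive, because $\Theta(\cdot,R)$ increases strictly from its limit $\pi$. For rational $\mathfrak q\in(\frac12,\frac12+\varepsilon)$ and $R\in J$ there is a unique $c=c(\mathfrak q,R)\in(0,c_0)$ with $\Theta(c,R)=2\pi\mathfrak q$. Section 10 makes it into a non-rotational compact immersed free boundary minimal annulus $\Sigma_{\mathfrak q,R}$.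

**Step 2: analytic dependence on $R$.** Since $\partial_c\Theta>0$, $c(\mathfrak q,R)$ is analytic in $R$ by the implicit function theorem. With $y=e+h\cosh t$ as in (16), the half period
$$\frac V2=1+\int_0^\tau\frac{dt}{\sqrt{(y_2-y)(y_3-y)}}$$
is analytic in $(c,R)$. The map $(u,s)\mapsto X(u,Vs)$ is obtained by integrating (14) along $u=0$ and then (8) in the direction $u$, with analytic coefficients and fixed initial frame. So it is analytic in $(u,s,R)$ on the fixed domain $[-\frac\pi2,\frac\pi2]\times\mathbb R/n\mathbb Z$. The center $p=\cosh r_0\,x_0-\sinh r_0\,n_0$ is analytic in $R$ as well; the translation along the geodesic through $x_0$ in direction $n_0$ that takes $p$ to $x_0$ moves all balls to a common center without loss of analyticity. This proves part 2.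

**Step 3: not embedded.** As $\frac12<k/n<1$, we have $n\ge3$ and $k>\frac n2>1$, so $k\ge2$. The waist $v\mapsto X(0,v)$, $v\in\mathbb R/nV\mathbb Z$, is a closed curve in $P\setminus\{p\}$ along which $\theta$ increases by $n\Theta=2\pi k$, so its winding number about $p$ is $k\ge2$. A simple closed curve in a plane has winding number $0$ or $\pm1$ about any point off it. So $X$ is not injective.

**Step 4: symmetries.** $\omega$ is even in $u$, even in $v$ (as $Y$ is), and $V$-periodic in $v$. So $I$ and $II=c(du^2-dv^2)$ are invariant under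
$$\sigma_1:u\mapsto-u,\qquad\sigma_2:v\mapsto-v,\qquad\tau_V:v\mapsto v+V .$$
On $\mathcal A$, $\tau_V$ has order $n$, $\sigma_2\tau_V\sigma_2=\tau_V^{-1}$, and $\sigma_1$ commutes with both, so they generate a group $\cong\mathbb Z_2\times D_n$ of order $4n$. For each element $\sigma$, Bonnet's theorem gives a unique isometry $\Psi_\sigma$ with $X\circ\sigma=\Psi_\sigma\circ X$ and $N\circ\sigma=\Psi_\sigma N$; then $\Psi_\sigma(S)=S$. From $X\circ\sigma\circ\sigma'=\Psi_\sigma\circ X\circ\sigma'=\Psi_\sigma\Psi_{\sigma'}\circ X$, and the same for $N$, $\sigma\mapsto\Psi_\sigma$ is a homomorphism. It is injective: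

- If $\sigma$ reverses the orientation of $\mathcal A$, then $\Psi_\sigma$, which respects $N$, reverses that of $\mathbb H^3$, so $\Psi_\sigma\ne\mathrm{id}$.
- $\Psi_{\tau_V^j}=\Phi^j$ is the rotation by $2\pi jk/n$, which is the identity only if $n\mid j$, since $\gcd(k,n)=1$.
- The remaining elements are $\sigma_1\sigma_2\tau_V^j$. Such an element fixes $(0,-jV/2)$ and is a half-turn near it, so $X\circ\sigma=X$ would contradict the local injectivity of $X$.

This completes part 1.

## 12. Non-congruence: part 3 of Theorem B

Fix $R$. Let $X,X'$ correspond to $c,c'$ with values $\mathfrak q,\mathfrak q'$, defined on annuli $\mathcal A,\mathcal A'$, with images $S,S'$ in $B_R(p),B_R(p')$, and suppose $\psi(S)=S'$ for an isometry $\psi$. We show $c=c'$.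

**Step 1: $\psi(p)=p'$.** We recover the center from the set $S$ alone. A compact set $S\subset\mathbb H^3$ has a smallest enclosing closed ball, since $x\mapsto\max_{s\in S}\operatorname{dist}(s,x)$ is continuous and proper. It is unique: if two distinct centers $p_1,p_2$ had the same minimal radius $r$, let $\ell=\operatorname{dist}(p_1,p_2)>0$. The midpoint is $\bar p=(p_1+p_2)/(2\cosh\frac\ell2)$, and for $s\in S$
$$-\langle s,\bar p\rangle\le\frac{2\cosh r}{2\cosh(\ell/2)}<\cosh r,$$
so a smaller ball about $\bar p$ would contain $S$. By uniqueness the center is fixed by every isometry that preserves $S$. So it is fixed by $\Phi=\Psi_{\tau_V}$, a non-trivial rotation about the geodesic through $p$ orthogonal to $P$, and it lies on that geodesic. It is also fixed by $\Psi_{\sigma_1}$; along $u=0$ this isometry fixes $X,X_v,N$ and reverses $X_u=-YZ(0)$, so it is the reflection in $P$. So the center lies in $P$ too and equals $p$; the radius is $R$, as $S\subset B_R(p)$ meets $\partial B_R(p)$. The same holds for $S'$, hence $\psi(p)=p'$. Replacing $X$ by $\psi\circ X$,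 we may assume $S=S'$ and $p=p'$; this changes $II$ at most by a sign.

**Step 2: a local coincidence.** Equality of images must become a relation between parametrizations on some open set. $X'$ extends to an immersion of a slightly larger open annulus $\mathcal A'_\delta$. Immersions are locally embeddings and $\mathcal A'$ is compact, so $\mathcal A'$ is a finite union of compact sets $D_i$, each with a neighborhood $\widehat D_i\subset\mathcal A'_\delta$ on which $X'$ is an embedding. The finitely many closed sets $X^{-1}(X'(D_i))$ cover $\mathcal A$, so one of them contains a non-empty open disk $U$ in the interior of $\mathcal A$. Then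
$$h=(X'|_{\widehat D_i})^{-1}\circ X:U\to D_i\subset\mathcal A'$$
is smooth, since $X$ maps $U$ into the embedded surface $X'(\widehat D_i)$, and $X'\circ h=X$. It is an immersion between surfaces, hence open. By Lemma 1, $X(U)$ lies strictly inside the ball, so $h(U)$ lies in the interior of $\mathcal A'$. Shrinking $U$, regard $U$ and $h(U)$ as subsets of the open strip $\mathcal S=\{|\mathrm{Re}\,z|<\frac\pi2\}$, and $X,X'$ as defined on $\overline{\mathcal S}$.

**Step 3: $h$ is a similarity.** From $X'\circ h=X$, $h$ is an isometry onto its image for the induced metrics, hence conformal or anticonformal. The normals agree up to sign, so $h$ pulls $\mathrm{Re}(c'dz^2)$ back to $\pm\mathrm{Re}(c\,dz^2)$. In the conformal case $c'(h')^2=\pm c$, so $h'$ is constant. In the anticonformal case write $h(z)=k(\bar z)$ with $k$ holomorphic; since $\mathrm{Re}(c\,dz^2)=\mathrm{Re}(c\,d\bar z^2)$, we get $c'(k')^2=\pm c$. So $h(z)=\lambda z+\mu$ or $h(z)=\lambda\bar z+\mu$ with $|\lambda|^2=c/c'$, and $h$ extends to a similarity of $\mathbb C$.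

**Step 4: $h(\mathcal S)=\mathcal S$.** The distance to $p$ detects the edge of the strip. The set $\Omega=\mathcal S\cap h^{-1}(\mathcal S)$ is open, convex and contains $U$, so $X'\circ h=X$ on $\Omega$ by analyticity, and on $\overline\Omega$ by continuity.

Suppose $\mathcal S\not\subset h^{-1}(\mathcal S)$. As $\mathcal S$ is connected and meets $h^{-1}(\mathcal S)$, it contains a boundary point $z$ of $h^{-1}(\mathcal S)$. Points of $h^{-1}(\mathcal S)$ converging to $z$ eventually lie in the open set $\mathcal S$, so $z\in\overline\Omega$; and $h(z)\in\partial\mathcal S$. Therefore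
$$R=\operatorname{dist}(X'(h(z)),p)=\operatorname{dist}(X(z),p)<R,$$
a contradiction. If $h^{-1}(\mathcal S)\not\subset\mathcal S$, then in the same way there is $z\in\overline\Omega$ with $z\in\partial\mathcal S$ and $h(z)\in\mathcal S$, and $R=\operatorname{dist}(X(z),p)=\operatorname{dist}(X'(h(z)),p)<R$, again a contradiction. So $h(\mathcal S)=\mathcal S$.

A similarity that preserves a strip of finite width has factor $|\lambda|=1$. So $c=c'$ and $\mathfrak q=\Theta(c,R)/2\pi=\mathfrak q'$, which proves part 3 and completes the proof of Theorem B. $\blacksquare$
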